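# Fourier transforms of $W_1^1$ functions on circles: a bound summable over dyadic radii

## A filtered indicator function

Throughout, $n\ge 2$, the Fourier transform is $\hat f(\xi)=\int f(x)e^{-ix\cdot\xi}\,dx$, and functions may be complex valued.

Let $E\subset\mathbb R^n$ have finite measure and finite perimeter (recalled below). Fix a Schwartz function $\psi$, depending only on $n$, with $\hat\psi=1$ on $\{1\le|\xi|\le 2\}$ and $\hat\psi$ smooth and supported in $\{\frac12\le|\xi|\le3\}$; the inverse Fourier transform of a smooth cutoff will do. Put $\psi_R(x)=R^n\psi(Rx)$, so that $\hat\psi_R(\xi)=\hat\psi(\xi/R)$. The object of this lecture is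
$$g_R=\chi_E*\psi_R ,\qquad R>0 .$$
It keeps the frequencies of $\chi_E$ of size about $R$: $\hat g_R=\hat\chi_E$ on $\{R\le|\xi|\le2R\}$. It obeys two bounds of different nature. Since $\chi_E$ has height $1$, $g_R$ is bounded by a constant. Since $\chi_E$ has finite perimeter, $\|g_R\|_1$ is at most a constant times $P(E)/R$. We first make this precise.

**Definition (BV and perimeter).** $BV(\mathbb R^n)$ is the set of $f\in L^1(\mathbb R^n)$ whose distributional gradient $Df$ is a finite vector measure; $|Df|(\mathbb R^n)$ is its total variation. If $f\in W_1^1(\mathbb R^n)$, that is, if $f$ and its first-order weak derivatives are in $L^1$, then $f\in BV$ and $|Df|(\mathbb R^n)=\|\nabla f\|_1$. The perimeter of $E$ is $P(E)=|D\chi_E|(\mathbb R^n)$.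

For example, the indicator of the square $[-\frac12,\frac12]^2$ is in $BV(\mathbb R^2)$ but not in $W_1^1(\mathbb R^2)$: its gradient is carried by the boundary, a null set, and its perimeter is $4$. For a disc of radius $\rho$ in the plane, $P=2\pi\rho$.

We use three textbook facts.

* (F1) If $|E|<\infty$ and $P(E)<\infty$, then $\|\chi_E(\cdot-h)-\chi_E\|_1\le|h|\,P(E)$ for all $h\in\mathbb R^n$. (For smooth $f$, write $f(x-h)-f(x)$ as an integral of the derivative along the segment and integrate in $x$ to get $\|f(\cdot-h)-f\|_1\le|h|\,\|\nabla f\|_1$. Then mollify $\chi_E$, which does not increase the total variation, and pass to the limit in $L^1$.)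
* (F2) Isoperimetric inequality: $|E|\le c_nP(E)^{n/(n-1)}$ if $|E|<\infty$.
* (F3) Coarea formula: for real $f\in BV$, the function $t\mapsto P(\{f>t\})$ is measurable and $\int_{-\infty}^{\infty}P(\{f>t\})\,dt=|Df|(\mathbb R^n)$. Also $P(E^c)=P(E)$, since $\chi_{E^c}=1-\chi_E$.

**Lemma 1.** Let $|E|<\infty$, $P(E)<\infty$ and $R>0$. There is $C=C(n)$ such that
$$\|g_R\|_\infty\le C,\qquad \|g_R\|_1\le C\,\frac{P(E)}R,\qquad \|g_R\|_p\le C\Big(\frac{P(E)}R\Big)^{1/p}\quad(1\le p<\infty).\tag{1}$$
Moreover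
$$|\xi|\,|\hat\chi_E(\xi)|\le P(E),\qquad \xi\in\mathbb R^n.\tag{2}$$

*Proof.* The first bound is $\|g_R\|_\infty\le\|\chi_E\|_\infty\|\psi_R\|_1=\|\psi\|_1$. For the second, $\int\psi_R=\hat\psi(0)=0$, so $g_R(x)=\int\psi_R(y)\,(\chi_E(x-y)-\chi_E(x))\,dy$, and (F1) gives
$$\|g_R\|_1\le\int|\psi_R(y)|\,\|\chi_E(\cdot-y)-\chi_E\|_1\,dy\le P(E)\int|y||\psi_R(y)|\,dy=\frac{P(E)}R\int|y||\psi(y)|\,dy .$$
The third follows from $\|g\|_p\le\|g\|_1^{1/p}\|g\|_\infty^{1-1/p}$. For (2), the function $\chi_E(\cdot-h)-\chi_E$ has Fourier transform $(e^{-ih\cdot\xi}-1)\hat\chi_E(\xi)$, so by (F1)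
$$|e^{-ih\cdot\xi}-1|\,|\hat\chi_E(\xi)|\le|h|\,P(E).$$
For $\xi\ne0$ take $h=t\xi/|\xi|$ with $t>0$, divide by $t$ and let $t\to0$; the left side tends to $|\xi||\hat\chi_E(\xi)|$. $\square$

When $P(E)>0$, the perimeter defines a length $L$ by $L^{n-1}=P(E)$. We shall see that the frequency $R=1/L$ is critical for $E$: the quantities we care about decay geometrically in $RL$ when $RL$ is small, and geometrically in $1/(RL)$ when $RL$ is large.

## The inequality on spheres that this is for

Let $S_r$ be the sphere of radius $r$ centered at the origin and $d\sigma$ its surface measure. Two results are known.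

(a) (Bourgain; Pełczyński and Wojciechowski) For $n\ge2$ there is $c$ with $\int_{\mathbb R^n}|\hat f(\xi)||\xi|^{1-n}\,d\xi\le c\,\|\nabla f\|_1$ for all $f\in W_1^1(\mathbb R^n)$.

(b) For $n\ge3$ and $f\in W_1^1(\mathbb R^n)$,
$$\sum_{k\in\mathbb Z}2^{k(2-n)}\sup_{2^k\le r\le2^{k+1}}\int_{S_r}|\hat f|\,d\sigma\le c\,\|\nabla f\|_1,\qquad c=c(n).$$

Statement (b) is stronger than (a) in the dimensions where both are stated. In polar coordinates, the part of the integral in (a) with $2^k\le|\xi|\le2^{k+1}$ is $\int_{2^k}^{2^{k+1}}r^{1-n}\int_{S_r}|\hat f|\,d\sigma\,dr$, which is at most the $k$-th term of (b). So (a) averages over radii, while (b) allows the worst radius in each dyadic interval.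

The problem, whose source is Viktor Kolyada, "Embedding theorems for Sobolev and Hardy-Sobolev spaces and estimates of Fourier transforms", arXiv:1809.06602 (2018), asks whether (b) is true for $n=2$, where the weight $2^{k(2-n)}$ is $1$. The answer is yes.

**Theorem 1.** There is an absolute constant $c$ such that for all $f\in W_1^1(\mathbb R^2)$
$$\sum_{k\in\mathbb Z}\ \sup_{2^k\le r\le2^{k+1}}\int_{S_r}|\hat f|\,d\sigma\le c\,\|\nabla f\|_1 .$$

The normalization of $\hat f$ does not matter. Another one dilates $\xi$ by a fixed factor and multiplies by constants, and a dilated dyadic interval is covered by two dyadic intervals.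

The proof uses only one property of circles, namely that the Fourier transform of arc length decays. We isolate it.

**Definition (measures with Fourier decay).** For $\beta>0$, $A\ge1$, $R>0$, let $\mathcal M_R(\beta,A)$ be the set of Borel probability measures $\nu$ carried by $\{R\le|\xi|\le2R\}$ with
$$|\hat\nu(x)|\le A(1+R|x|)^{-\beta},\quad x\in\mathbb R^n,\qquad \hat\nu(x)=\int e^{-ix\cdot\xi}\,d\nu(\xi).$$

The push-forward of $\nu$ under $\xi\mapsto R\xi$ has Fourier transform $\hat\nu(Rx)$, so these classes are dilates of one another. For given $(\beta,A)$ they are therefore all empty or all nonempty. A supremum over an empty class is read as $0$.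

*Example.* Let $\sigma_r$ be normalized surface measure on $S_r$. It is a textbook fact that $|\hat\sigma_r(x)|\le A_n(1+r|x|)^{-(n-1)/2}$. If $2^k\le r\le2^{k+1}$, the right side is at most $A_n(1+2^k|x|)^{-(n-1)/2}$, so $\sigma_r\in\mathcal M_{2^k}(\frac{n-1}2,A_n)$. For $n=2$ here is the proof of the decay. We have $\hat\sigma_r(x)=J_0(r|x|)$ with $J_0(s)=\frac1{2\pi}\int_0^{2\pi}e^{-is\cos\theta}\,d\theta$. Let $s\ge1$ and $\varepsilon=s^{-1/2}$. The set $|\sin\theta|<\varepsilon$ has measure $4\arcsin\varepsilon\le2\pi\varepsilon$. Its complement consists of two arcs. On each we write $e^{-is\cos\theta}=\frac1{is\sin\theta}\frac{d}{d\theta}e^{-is\cos\theta}$ and integrate by parts: the boundary terms are at most $\frac2{s\varepsilon}$, and the remaining integral is at most $\frac1s$ times the variation of $1/\sin\theta$ on the arc, hence at most $\frac2{s\varepsilon}$. Altogether $2\pi|J_0(s)|\le\frac8{s\varepsilon}+2\pi\varepsilon=(8+2\pi)s^{-1/2}$. For $s\le1$ we use $|J_0|\le1$. This gives $|J_0(s)|\le A_2(1+s)^{-1/2}$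 for all $s\ge0$.

*Non-example.* If $\nu$ is carried by the line $\mathbb Re_1$, then $\hat\nu(x)$ depends only on $x_1$, so $\hat\nu=1$ on the hyperplane $x_1=0$ and there is no decay.

**Theorem 2.** Let $n\ge2$, $1\le q<\infty$, $\beta>0$, $A\ge1$. There is $C=C(n,\beta,A)$ such that for all $f\in BV(\mathbb R^n)$
$$\sum_{k\in\mathbb Z}2^k\sup_{\nu\in\mathcal M_{2^k}(\beta,A)}\Big(\int|\hat f|^q\,d\nu\Big)^{1/q}\le C\,q\,|Df|(\mathbb R^n).\tag{3}$$
In particular,
$$\sum_{k\in\mathbb Z}2^k\sup_{2^k\le r\le2^{k+1}}\Big(\int|\hat f|^q\,d\sigma_r\Big)^{1/q}\le C(n)\,q\,\|\nabla f\|_1,\qquad f\in W_1^1(\mathbb R^n).\tag{4}$$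

**Theorem 3.** The best constant in (4) is at least $c(n)q$ with $c(n)>0$, so it is comparable to $q$ for $1\le q<\infty$. The version of (4) with $q=\infty$ is false. In Theorem 2 the Fourier decay hypothesis on $\nu$ cannot be dropped, even for $q=1$.

*Why (3) gives (4) and Theorem 1.* By the example above, (3) with $\beta=\frac{n-1}2$ and $A=A_n$ (we may take $A_n\ge 1$) contains (4). For $n=2$, $q=1$ and $2^k\le r\le2^{k+1}$,
$$\int_{S_r}|\hat f|\,d\sigma=2\pi r\int|\hat f|\,d\sigma_r\le4\pi\,2^k\int|\hat f|\,d\sigma_r ,$$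
so (4) gives Theorem 1. It remains to prove (3) and Theorem 3.

## The disc and the square by hand

Take $n=2$ and test Theorem 1 on indicators, replacing $\|\nabla f\|_1$ by the perimeter.

**The disc of radius $\rho$.** Here $\hat\chi_E(\xi)=2\pi\rho J_1(\rho|\xi|)/|\xi|$ and $P(E)=2\pi\rho$, so
$$\int_{S_r}|\hat\chi_E|\,d\sigma=4\pi^2\rho\,|J_1(\rho r)|=2\pi P(E)\,|J_1(\rho r)| .$$
Since $|J_1(s)|\le\min(\frac s2,Cs^{-1/2})$, the sum in Theorem 1 is at most
$$2\pi P(E)\sum_{k}\min\big(2^k\rho,\,C(2^k\rho)^{-1/2}\big)\le C'P(E).$$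
The terms decay geometrically on both sides of the frequency $1/\rho$, which is comparable to $1/L$, because $L=P(E)=2\pi\rho$ when $n=2$.

**The unit square.** Let $E=[-\frac12,\frac12]^2$. Then $|\hat\chi_E(\xi)|=\prod_j\big|\frac{\sin(\xi_j/2)}{\xi_j/2}\big|\le\prod_j\min(1,2/|\xi_j|)$. This is only of size $1/r$ near the axes, so the pointwise decay is worse than for the disc; the integral over the circle saves us. Let $r\ge8$ and $\xi=r(\cos\theta,\sin\theta)$ with $0\le\theta\le\frac\pi4$. As $\cos\theta\ge\frac1{\sqrt2}$ and $\sin\theta\ge\frac\theta2$, this sector contributes at most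
$$r\int_0^{\pi/4}\frac{2\sqrt2}r\min\Big(1,\frac4{r\theta}\Big)d\theta\le2\sqrt2\Big(\frac4r+\frac4r\int_{4/r}^{\pi/4}\frac{d\theta}\theta\Big)\le8\sqrt2\,\frac{1+\ln r}r .$$
There are eight such sectors by symmetry, so the terms with $2^k\ge8$ are $O((1+k)2^{-k})$. For $2^k<8$ use $|\hat\chi_E|\le1$, which bounds the $k$-th term by $2\pi2^{k+1}$. The sum converges.

## Why bounds at one scale do not sum

**General $f$, one scale at a time.** It is natural to forget indicators and filter $f\in W_1^1$ itself. Put $f_R=f*\psi_R$. The computation in Lemma 1 gives $\|f_R\|_1\le C\|\nabla f\|_1/R$. Hence $|\hat f|\le C\|\nabla f\|_1/R$ on $\{R\le|\xi|\le2R\}$, and each term of (3) is at most $C\|\nabla f\|_1$. But there are infinitely many terms.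

Passing to another exponent does not help. Let $1<p<2$ and $1-\frac1p=\frac1s$. In the next section we prove, for $p$ close to $1$, that $\|\hat g\|_{L^2(\nu)}\le CR^{-n/s}\|g\|_p$ for $\nu\in\mathcal M_R(\beta,A)$. To estimate $\|f_R\|_p$, take a Schwartz function $\tilde\psi$ whose Fourier transform is $1$ on the support of $\hat\psi$. Then $f_R=f_R*\tilde\psi_R$ and Young's inequality gives
$$\|f_R\|_p\le\|f_R\|_1\|\tilde\psi_R\|_p\le CR^{n/s}\cdot R^{-1}\|\nabla f\|_1.\tag{5}$$
The powers of $R$ cancel, and we again get $R\|\hat f\|_{L^2(\nu)}\le C\|\nabla f\|_1$ with no gain.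

The bound at one scale cannot be improved. Let $f(x)=\varphi(Rx)$ with $\varphi(x)=e^{-|x|^2/2}$. Then $\|\nabla f\|_1=R^{1-n}\|\nabla\varphi\|_1$ and $\hat f(\xi)=R^{-n}\hat\varphi(\xi/R)$, with $\hat\varphi$ bounded below by a positive constant on $\{1\le|\xi|\le2\}$. So $R\|\hat f\|_{L^q(\nu)}\ge c\,R^{1-n}=c'\|\nabla f\|_1$ for every probability measure $\nu$ on the annulus. What has to be shown is that one function cannot be extremal at many scales.

The Gaussian suggests how. A bump of width $1/R$ with gradient norm $M$ has height comparable to $MR^{n-1}$: different scales need different heights. An indicator function has only one height, which singles out the scale with $MR^{n-1}\approx1$, that is $R\approx1/L$. And the coarea formula (F3) cuts any $f\in BV$ into indicators without losing any gradient. Quantitatively, for $f=\chi_E$ we may replace (5) by (1), and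
$$\frac{(P(E)/R)^{1/p}}{R^{n/s-1}P(E)}=P(E)^{-1/s}R^{-(n-1)/s}=(RL)^{-(n-1)/s},\tag{6}$$
which is a geometric gain for $RL>1$.

**Indicators with $p=2$.** With $p=2$, Plancherel handles averages over radii. By (1) with $p=2$,
$$\int_{R\le|\xi|\le2R}|\hat\chi_E|^2\,d\xi\le(2\pi)^n\|g_R\|_2^2\le C\,\frac{P(E)}R ,$$
so by Cauchy–Schwarz
$$\int_{R\le|\xi|\le2R}|\hat\chi_E||\xi|^{1-n}\,d\xi\le CR^{1-n}R^{n/2}\Big(\frac{P(E)}R\Big)^{1/2}=C\,P(E)\,(RL)^{-(n-1)/2}.$$
For $RL\le1$, the bound $|\hat\chi_E|\le|E|\le c_nL^n$ from (F2) gives $CRL^n=C\,RL\,P(E)$ instead. Summing over $R=2^k$ proves (a) for indicators.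

With the supremum over $r$ this stops working. We need $\hat g_R$ on a single sphere, a null set, and $\|g\|_2$ does not control it. Indeed, fix $r$ and a smooth compactly supported $\eta$ with $\eta(0)=1$, and define $g$ by $\hat g(\xi)=\eta((|\xi|-r)/\varepsilon)$ with $\varepsilon$ small. Then $g$ is Schwartz, $\|\hat g\|_{L^2(\sigma_r)}=1$, but $\|g\|_2=O(\varepsilon^{1/2})$.

So $p=1$ allows restriction to a sphere but gives no decay in (6), since then $s=\infty$; while $p=2$ gives decay but no restriction. Since (6) decays for every finite $s$, we may take $p$ between the two, as close to $1$ as restriction requires.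

## Restriction from $L^p$ with $p$ near $1$

Fix $n,q,\beta,A$ as in Theorem 2. Decreasing $\beta$ enlarges $\mathcal M_R(\beta,A)$, so we may assume $\beta\le1$. Put
$$s=\frac{4n}\beta\ge8,\qquad\frac1p=1-\frac1s,\qquad\delta=\frac{n-1}s\in\big(0,\tfrac14\big),\qquad\bar q=\max(q,2).$$
Thus $s$ is the conjugate exponent of $p\in(1,\frac87]$. For circles in the plane, $\beta=\frac12$, $s=16$, $p=\frac{16}{15}$, $\delta=\frac1{16}$. From here through the proof of Theorem 2, $C\ge1$ denotes constants depending only on $n,\beta,A$; they may change from line to line and never depend on $q$.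

**Lemma 2.** If $R>0$, $\nu\in\mathcal M_R(\beta,A)$ and $g\in L^1\cap L^\infty(\mathbb R^n)$, then $\|\hat g\|_{L^2(\nu)}\le C\,R^{-n/s}\|g\|_p$.

*Proof.* **Step 1: turn the norm on $\nu$ into a convolution with $\hat\nu$.** Since $g\in L^1$ and $\nu$ is finite, Fubini applies to $|\hat g(\xi)|^2=\iint g(x)\overline{g(y)}e^{-i(x-y)\cdot\xi}\,dx\,dy$. With Hölder's inequality,
$$\int|\hat g|^2\,d\nu=\iint g(x)\overline{g(y)}\,\hat\nu(x-y)\,dx\,dy\le\int|g|\,(|\hat\nu|*|g|)\,dx\le\|g\|_p\,\big\||g|*|\hat\nu|\big\|_s .$$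

**Step 2: use the decay of $\hat\nu$ through an $L^{s/2}$ norm.** Young's inequality with $1+\frac1s=\frac1p+\frac2s$ bounds the last factor by $\|g\|_p\|\hat\nu\|_{s/2}$. The exponent $s$ was chosen so that $\beta s/2=2n>n$, which makes this norm finite:
$$\|\hat\nu\|_{s/2}\le A\Big(\int(1+R|x|)^{-2n}\,dx\Big)^{2/s}=A\Big(R^{-n}\int(1+|x|)^{-2n}\,dx\Big)^{2/s}\le CR^{-2n/s}.$$
Hence $\int|\hat g|^2\,d\nu\le CR^{-2n/s}\|g\|_p^2$, and we take square roots. $\square$

## Two-sided geometric decay for an indicator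

Fix an arbitrary choice $\nu_k\in\mathcal M_{2^k}(\beta,A)$, $k\in\mathbb Z$ (if the classes are empty, (3) is trivial), and set
$$N(f)=\sum_{k\in\mathbb Z}2^k\|\hat f\|_{L^q(\nu_k)} .$$

**Lemma 3.** If $|E|<\infty$ and $P(E)<\infty$, then $N(\chi_E)\le C\,\bar q\,P(E)$.

*Proof.* If $P(E)=0$, then $|E|=0$ by (F2), and both sides vanish. Otherwise let $L=P(E)^{1/(n-1)}>0$. Fix $k$ and write $R=2^k$, $\nu=\nu_k$.

**Step 1: low frequencies, $RL\le1$, by volume.** Here the filter is not needed. By (F2), $|\hat\chi_E|\le|E|\le c_nL^n$, and $\nu$ is a probability measure, so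
$$R\,\|\hat\chi_E\|_{L^q(\nu)}\le c_nRL^n=c_n\,(RL)\,P(E).$$

**Step 2: high frequencies, $RL>1$, in $L^2(\nu)$.** Here the filtered indicator meets the restriction estimate. The function $g_R=\chi_E*\psi_R$ is in $L^1\cap L^\infty$, and $\hat g_R=\hat\chi_E$ on the set carrying $\nu$. By Lemma 2 and then (1),
$$R\,\|\hat\chi_E\|_{L^2(\nu)}=R\,\|\hat g_R\|_{L^2(\nu)}\le C\,R^{1-\frac ns}\Big(\frac{P(E)}R\Big)^{1/p}=C\,R^{1-\frac ns-\frac1p}P(E)^{1/p}.$$
Since $1-\frac1p=\frac1s$, the power of $R$ is $-\frac{n-1}s=-\delta$, and $P(E)^{1/p}=P(E)\,P(E)^{-1/s}=P(E)\,L^{-\delta}$. Therefore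
$$R\,\|\hat\chi_E\|_{L^2(\nu)}\le C\,P(E)\,(RL)^{-\delta}.\tag{7}$$

**Step 3: high frequencies in $L^q(\nu)$.** We pass from $2$ to $q$ using the pointwise bound (2), which gives $R|\hat\chi_E|\le P(E)$ on $\{R\le|\xi|\le2R\}$. Let $h=R\hat\chi_E$. If $q\ge2$, then
$$\|h\|_{L^q(\nu)}\le\|h\|_{L^2(\nu)}^{2/q}\,\|h\|_{L^\infty(\nu)}^{1-2/q}\le C^{2/q}P(E)\,(RL)^{-2\delta/q},$$
and $C^{2/q}\le C$. If $q<2$, then $\|h\|_{L^q(\nu)}\le\|h\|_{L^2(\nu)}$ because $\nu$ is a probability measure, and (7) applies. In both cases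
$$R\,\|\hat\chi_E\|_{L^q(\nu)}\le C\,P(E)\,(RL)^{-2\delta/\bar q}.$$

**Step 4: sum over $R=2^k$, watching the dependence on $q$.** The low part is a geometric series with largest term at most $1$: $\sum_{2^kL\le1}2^kL\le2$. For the high part put $u=2\delta/\bar q\in(0,1]$. The largest term of $\sum_{2^kL>1}(2^kL)^{-u}$ is less than $1$ and the ratio is $2^{-u}$, so the sum is at most $(1-2^{-u})^{-1}$. The function $1-2^{-u}$ is concave and agrees with $u/2$ at $u=0$ and $u=1$, so $1-2^{-u}\ge u/2$ on $[0,1]$, and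
$$\sum_{2^kL>1}(2^kL)^{-u}\le\frac2u=\frac{\bar q}\delta .$$
Adding the two parts, $N(\chi_E)\le 2c_nP(E)+C\,\frac{\bar q}\delta\,P(E)\le C\,\bar q\,P(E)$. $\square$

## From level sets to all of $BV$

This section proves (3), and with it (4) and Theorem 1.

**Step 1: write a real $f$ as a superposition of indicators, also on the Fourier side.** Let $f\in BV(\mathbb R^n)$ be real, with a Borel representative, and let $E_t=\{f>t\}$. As $f\in L^1$, we have $|E_t|<\infty$ for $t>0$ and $|E_t^c|<\infty$ for $t<0$. Pointwise,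
$$f=\int_0^\infty\chi_{E_t}\,dt-\int_{-\infty}^0\chi_{E_t^c}\,dt :$$
where $f(x)\ge0$ the first integral is $f(x)$ and the second is $0$, and where $f(x)<0$ the first is $0$ and the second is $|f(x)|$. The set $\{(t,x):f(x)>t\}$ is Borel, and $\int_0^\infty|E_t|\,dt+\int_{-\infty}^0|E_t^c|\,dt=\|f\|_1<\infty$. So by Fubini, for every $\xi$,
$$\hat f(\xi)=\int_0^\infty\hat\chi_{E_t}(\xi)\,dt-\int_{-\infty}^0\widehat{\chi_{E_t^c}}(\xi)\,dt .$$
The integrands are jointly measurable in $(t,\xi)$, being integrals in $x$ of jointly Borel functions of $(t,\xi,x)$.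

**Step 2: apply Lemma 3 to each level set and add up with the coarea formula.** By (F3), $P(E_t)=P(E_t^c)<\infty$ for almost every $t$, so Lemma 3 applies to $E_t$ for a.e. $t>0$ and to $E_t^c$ for a.e. $t<0$. Minkowski's integral inequality in each $L^q(\nu_k)$, then Tonelli to exchange $\sum_k$ and $\int dt$, then Lemma 3 and (F3), give
$$N(f)\le\int_0^\infty N(\chi_{E_t})\,dt+\int_{-\infty}^0N(\chi_{E_t^c})\,dt\le C\,\bar q\int_{-\infty}^\infty P(E_t)\,dt=C\,\bar q\,|Df|(\mathbb R^n).$$

**Step 3: remove the assumption that $f$ is real.** If $f=u+iv$, then $N(f)\le N(u)+N(v)$, and $|Du|(\mathbb R^n)$ and $|Dv|(\mathbb R^n)$ are at most $|Df|(\mathbb R^n)$. The bound holds with $2C$ in place of $C$.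

**Step 4: put the supremum inside the sum.** The constant does not depend on the choice of $(\nu_k)$, and $\bar q\le2q$. So for every $m$ and every choice,
$$\sum_{|k|\le m}2^k\|\hat f\|_{L^q(\nu_k)}\le C\,q\,|Df|(\mathbb R^n).$$
The measures $\nu_k$ for different $k$ are chosen independently, so we may take the supremum over each $\nu_k$ in turn. Letting $m\to\infty$ gives (3). This proves Theorem 2, and hence Theorem 1: statement (b) is true for $n=2$. $\blacksquare$

## The unit cube and sharpness

We prove Theorem 3 by testing on one function, $f=\chi_{[-1/2,1/2]^n}$, for which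
$$|Df|(\mathbb R^n)=2n,\qquad\hat f(\xi)=\prod_{j=1}^n\frac{\sin(\xi_j/2)}{\xi_j/2}.$$

**Step 1: transfer (4) from $W_1^1$ to $f$.** The function $f$ is not in $W_1^1$, so we mollify. Let $\varphi_\varepsilon=\varepsilon^{-n}\varphi(\cdot/\varepsilon)$ be a standard mollifier and $f_\varepsilon=f*\varphi_\varepsilon\in W_1^1$. Then $\|\nabla f_\varepsilon\|_1\le2n$, and $\hat f_\varepsilon(\xi)=\hat f(\xi)\hat\varphi(\varepsilon\xi)\to\hat f(\xi)$ locally uniformly. Suppose that, for some $q\in[1,\infty]$, (4) holds on $W_1^1$ with constant $K$ on the right in place of $C(n)q$. For any radii $r_k\in[2^k,2^{k+1}]$, apply it to $f_\varepsilon$, keep finitely many terms, let $\varepsilon\to0$, and then keep more and more terms: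
$$\sum_k2^k\|\hat f\|_{L^q(\sigma_{r_k})}\le2nK.\tag{8}$$

**Step 2: find caps where $|\hat f|$ is large.** For $k\ge3$ the interval $[2^k,2^{k+1}]$ has length $2^k\ge8>2\pi$, so it contains some $r_k\equiv\pi\pmod{2\pi}$. Write $\xi=(\xi_1,\xi')$ and consider the cap of those $\xi\in S_{r_k}$ with $\xi_1>0$ and $|\xi'|\le1$. On it
$$0\le r_k-\xi_1=\frac{|\xi'|^2}{r_k+\xi_1}\le\frac18 .$$
Since $r_k/2$ is $\frac\pi2$ plus a multiple of $\pi$, $|\sin(\xi_1/2)|=\cos\frac{r_k-\xi_1}2\ge\cos\frac1{16}\ge\frac12$. Therefore $\big|\frac{\sin(\xi_1/2)}{\xi_1/2}\big|\ge\frac1{\xi_1}\ge\frac1{r_k}\ge2^{-k-1}$. For $j\ge2$ we have $|\xi_j|/2\le\frac12$, so the other $n-1$ factors are at least $\frac12$. Hence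
$$|\hat f|\ge2^{-k-n}\quad\text{on the cap}.$$
The cap projects orthogonally onto the unit ball of $\mathbb R^{n-1}$, so its surface measure is at least the volume $\omega_{n-1}$ of that ball. The whole sphere has measure at most $|S_1|\,2^{(k+1)(n-1)}$, where $|S_1|$ is the measure of the unit sphere. So $\sigma_{r_k}(\text{cap})\ge b_n2^{-k(n-1)}$ with $b_n=2^{-(n-1)}\omega_{n-1}/|S_1|$. Moreover $b_n\le1$, since a unit hemisphere projects onto the unit ball and hence $\omega_{n-1}\le\frac12|S_1|$.

**Step 3: linear growth in $q$, for $q<\infty$.** By Step 2 and $b_n\le1$,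
$$2^k\|\hat f\|_{L^q(\sigma_{r_k})}\ge2^{-n}\big(b_n2^{-k(n-1)}\big)^{1/q}\ge2^{-n}b_n2^{-k(n-1)/q}.$$
Insert this in (8), sum the geometric series, and use $1-2^{-v}\le v\ln2$ with $v=(n-1)/q$:
$$2nK\ge2^{-n}b_n\sum_{k\ge3}2^{-k(n-1)/q}=2^{-n}b_n\,\frac{2^{-3(n-1)/q}}{1-2^{-(n-1)/q}}\ge2^{-n}b_n\,\frac{2^{-3(n-1)}\,q}{(n-1)\ln2}.$$
So the best constant in (4) is at least $c(n)q$. Together with (4) itself, it is comparable to $q$.

**Step 4: failure at $q=\infty$.** By Step 2, $2^k\sup_{S_{r_k}}|\hat f|\ge2^{-n}$ for all $k\ge3$. The sum in (8) diverges, so no finite $K$ exists.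

**Step 5: the decay hypothesis cannot be dropped.** Use the non-example from the definition of $\mathcal M_R(\beta,A)$. Let $\nu_k$ be the uniform probability measure on the segment $\{te_1:2^k\le t\le2^{k+1}\}$, which lies in $\{2^k\le|\xi|\le2^{k+1}\}$ and has density $2^{-k}\,dt$. Since $\hat f(te_1)=\frac{2\sin(t/2)}t$,
$$\sum_{k\ge0}2^k\int|\hat f|\,d\nu_k=\int_1^\infty\frac{2|\sin(t/2)|}t\,dt=\infty .$$
The integral diverges because $\int|\sin(t/2)|\,dt=4$ over each interval $[2\pi m,2\pi(m+1)]$, so for $m\ge1$ that interval contributes at least $\frac{8}{2\pi(m+1)}$. As $f\in BV$, the conclusion of Theorem 2 fails, already for $q=1$, if arbitrary probability measures on the annuli are allowed. $\blacksquare$
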